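# The commuting tensor product of operator systems is not associative

## 1. A diagonal operator squeezed between five translation operators

Let $G=\mathbb Z_2*\mathbb Z_3=\langle u,v\mid u^2=v^3=e\rangle$. Every element of $G$ has a unique reduced word, in which the letter $u$ alternates with letters from $\{v,v^{-1}\}$. On $\ell^2(G)$ put
$$\lambda(g)\delta_h=\delta_{gh},\qquad \rho(g)\delta_h=\delta_{hg^{-1}} .$$
The unitaries $\lambda(g)$ and $\rho(g')$ commute, hence so do the von Neumann algebras $\lambda(G)''$ and $\rho(G)''$. Let $\omega=e^{2\pi i/3}$, $W=\rho(u)=W^*$, $Z=\rho(v)$, and consider five self-adjoint elements of $\rho(G)''$: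
$$L_1=60W,\qquad L_2=-60W,\qquad B_j=143-42(\omega^jZ+\omega^{-j}Z^*)\quad(j=1,2,3).$$
Finally let $x^\circ$ be the diagonal operator with $x^\circ\delta_g=80\,\delta_g$ if the reduced word of $g$ ends in $u$, and $x^\circ\delta_g=45\,\delta_g$ otherwise (that is, if $g=e$ or $g$ ends in $v^{\pm1}$).

**Lemma 1.** We have
$$x^\circ\ge0,\qquad L_i\le x^\circ\le B_j\qquad(i=1,2;\ j=1,2,3).\tag{1}$$

*Proof.* Clearly $x^\circ\ge0$. For the lower bounds, $W$ leaves each space $\mathrm{span}\{\delta_g,\delta_{gu}\}$ invariant and swaps the two basis vectors. Exactly one of $g,gu$ ends in $u$. So $x^\circ\pm60W$ is an orthogonal sum of blocks $\begin{pmatrix}45&\pm60\\ \pm60&80\end{pmatrix}$. Such a block has positive trace and determinant $3600-3600=0$, so it is $\ge0$.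

For the upper bounds, $Z$ leaves each space $\mathrm{span}\{\delta_g,\delta_{gv},\delta_{gv^2}\}$ invariant and acts there as a 3-cycle. Exactly one of $g,gv,gv^2$ does not end in $v^{\pm1}$. So on this space $x^\circ=\mathrm{diag}(c,45,45)$ up to order, where $c=80$ if that element ends in $u$ and $c=45$ if it is $e$. Put $y=\omega^jZ$ on the block. It is unitary with $y^3=1$ and has the simple eigenvalues $1,\omega,\omega^2$. Therefore $1+y+y^*=1+y+y^2=3E$, where $E=\eta\eta^*$ is the rank-one projection onto $\ker(y-1)$. An eigenvector of a cyclic permutation has coordinates of equal modulus, so all coordinates of the unit vector $\eta$ have modulus $1/\sqrt3$. Thus $B_j=143-42(3E-1)=185-126\,\eta\eta^*$ and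
$$B_j-x^\circ=D-126\,\eta\eta^*,\qquad D=\mathrm{diag}(185-c,140,140)>0 .$$
This is $\ge0$ if and only if $126\,D^{-1/2}\eta\eta^*D^{-1/2}\le1$, that is, $126\langle D^{-1}\eta,\eta\rangle=42\left(\frac1{185-c}+\frac2{140}\right)\le1$. For $c=80$ the left side is $42\left(\frac1{105}+\frac1{70}\right)=42\cdot\frac5{210}=1$. For $c=45$ it is $42\cdot\frac3{140}=0.9$. $\square$

Could a scalar do what $x^\circ$ does? It would have to be at least $60$, since $W$ has eigenvalues $\pm1$. It would also have to be at most $143-84=59$, the smallest point of the spectrum of $B_j$. So a scalar misses by exactly $1$. The next lemma says that every element of $\rho(G)''$ misses, and the number $-1$ in it is that same miss.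

Let $P_\pm=\frac12(1\pm\lambda(u))$ and let $Q_1,Q_2,Q_3$ be the spectral projections with $\lambda(v)=\sum_j\omega^jQ_j$, so that $Q_j=\frac13(1+\omega^{-j}\lambda(v)+\omega^j\lambda(v)^*)$.

**Lemma 2.** The operator $\Lambda:=-60W(P_+-P_-)+\sum_jB_jQ_j$ satisfies $\langle\Lambda\delta_e,\delta_e\rangle=-1$. Consequently no self-adjoint $x\in\rho(G)''$ satisfies $L_i\le x\le B_j$ for all $i,j$.

*Proof.* Since $P_+-P_-=\lambda(u)$, $\sum_jQ_j=1$ and $\sum_j\omega^jQ_j=\lambda(v)$,
$$\Lambda=143-60\,\rho(u)\lambda(u)-42\big(\rho(v)\lambda(v)+\rho(v)^*\lambda(v)^*\big).\tag{2}$$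
Because $\rho(g)\lambda(g)\delta_e=\delta_{geg^{-1}}=\delta_e$, we get $\langle\Lambda\delta_e,\delta_e\rangle=143-60-84=-1$. If $x$ existed, the positive operators $x-L_i$ and $B_j-x$ in $\rho(G)''$ would commute with the projections $P_\pm,Q_j\in\lambda(G)''$. So
$$(x-L_1)P_++(x-L_2)P_-+\sum_j(B_j-x)Q_j\ge0 .$$
But the terms with $x$ cancel, because $P_++P_-=1=\sum_jQ_j$, and the sum equals $\Lambda$. $\square$

So a system of two lower and three upper bounds taken from the von Neumann algebra $\rho(G)''$ can be solved in $\mathbb B(\ell^2(G))$ but not in $\rho(G)''$. We shall use this gap to show that the commuting tensor product of operator systems is not associative. The link is a 3-dimensional operator system $\mathcal S$: a completely positive map on two copies of $\mathcal S$ can record the five bounds while the solution $x^\circ$ cancels out of the formula.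

## 2. Operator systems, the commuting tensor product, and the two theorems

An *operator system* is a complex vector space with involution, positive cones in all matrix levels $M_n(\cdot)$ and an Archimedean matrix order unit $1$. Up to unital complete order isomorphism it is a unital self-adjoint subspace of some $\mathbb B(H)$. A linear map $\varphi$ is *completely positive* (cp) if each $\varphi^{(n)}$ (entrywise $\varphi$) maps positive matrices to positive matrices, and *ucp* if it is also unital.

**Definition.** For operator systems $\mathcal T_1,\mathcal T_2$, the *commuting tensor product* $\mathcal T_1\otimes_c\mathcal T_2$ (in the sense of Kavruk–Paulsen–Todorov–Tomforde) is the algebraic tensor product with unit $1\otimes1$ and involution $(s\otimes t)^*=s^*\otimes t^*$. A matrix $X\in M_n(\mathcal T_1\otimes\mathcal T_2)$ is positive if and only if $(\varphi\cdot\psi)^{(n)}(X)\ge0$ for every Hilbert space $H$ and every pair of ucp maps $\varphi:\mathcal T_1\to\mathbb B(H)$, $\psi:\mathcal T_2\to\mathbb B(H)$ with commuting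 ranges. Here $\varphi\cdot\psi$ is the linear map with $s\otimes t\mapsto\varphi(s)\psi(t)$.

These are the largest cones for which all the maps $\varphi\cdot\psi$ are cp. We call $\varphi,\psi$ *commuting* if their ranges commute. The definition is symmetric, so $\otimes_c$ is commutative.

**Example.** Let $\mathcal T_1=\ell^\infty_m$ with minimal projections $e_1,\dots,e_m$, and let $X=\sum_je_j\otimes X_j$ with $X_j\in M_n(\mathcal R)$. Then $X\in M_n(\ell^\infty_m\otimes_c\mathcal R)^+$ if and only if all $X_j\ge0$. If $\varphi,\psi$ commute, then $y_j=\varphi(e_j)\ge0$ commutes with $\psi(\mathcal R)$. So $(\varphi\cdot\psi)^{(n)}(X)=\sum_j(1_n\otimes y_j)\psi^{(n)}(X_j)$ is a sum of products of commuting positive operators. Conversely, use the coordinate state $a\mapsto a_j$ and a completely order embedding $\psi$ of $\mathcal R$.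

**Associativity.** Is the canonical map $(s\otimes t)\otimes r\mapsto s\otimes(t\otimes r)$ a unital complete order isomorphism $(\mathcal T_1\otimes_c\mathcal T_2)\otimes_c\mathcal T_3\cong\mathcal T_1\otimes_c(\mathcal T_2\otimes_c\mathcal T_3)$ for all operator systems? The problem comes from Adam Dor-On and Travis B. Russell, "Products and factorization in operator systems", arXiv:2511.04352 (2025). Throughout, $\cong$ refers to this canonical map (or to a flip). The answer is no.

**The system $\mathcal S$.** Put $\varepsilon=(1,1,-1,-1)$ and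
$$\mathcal S=\{a\in\ell^\infty_4:\ a_1+a_2=a_3+a_4\}=\varepsilon^\perp .$$
It has dimension 3 and is spanned by $e_1+e_3,\ e_2+e_3,\ e_1+e_4$. It also contains $e_2+e_4$. The positive elements with $a_1+a_2=1$ form a square with coordinates $(a_1,a_3)\in[0,1]^2$ and with corners $e_i+e_j$, $i\in\{1,2\}$, $j\in\{3,4\}$.

For an operator system $\mathcal R$ we write $X\in M_n(\mathcal S\otimes\mathcal S\otimes\mathcal R)$ as an array $X=\sum_{i,j=1}^4e_i\otimes e_j\otimes X_{ij}$ with $X_{ij}\in M_n(\mathcal R)$. An array represents such an element if and only if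
$$X_{i1}+X_{i2}=X_{i3}+X_{i4}\ \ \forall i,\qquad X_{1j}+X_{2j}=X_{3j}+X_{4j}\ \ \forall j.\tag{3}$$

Let $\mathcal V=\mathrm{span}\{1,\lambda(u),\lambda(v),\lambda(v)^*\}\subseteq\mathbb B(\ell^2(G))$, of dimension 4. It contains $P_\pm,Q_1,Q_2,Q_3$.

**Theorem A.** Let $\mathcal R$ be any operator system with $\mathcal V\subseteq\mathcal R\subseteq\lambda(G)''$ (e.g. $\mathcal R=\mathcal V$, $C^*_\lambda(G)$, or $L(G)=\lambda(G)''$). The array
$$X=\begin{pmatrix}0&1&1&0\\ P_+&P_-&Q_1&1-Q_1\\ P_+&P_-&1-Q_2&Q_2\\ 0&1&1-Q_3&Q_3\end{pmatrix}\tag{4}$$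
defines an element of $\mathcal S\otimes\mathcal S\otimes\mathcal R$ which is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R)$ but not positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R$. Hence $\otimes_c$ is not associative.

**Theorem B.**
1. If $A$ is a unital C\*-algebra, then $(\mathcal T_1\otimes_cA)\otimes_c\mathcal T_2\cong\mathcal T_1\otimes_c(A\otimes_c\mathcal T_2)$ for all operator systems $\mathcal T_1,\mathcal T_2$.
2. For a unital C\*-algebra $A$ the following are equivalent: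
 (i) $A$ is nuclear;
 (ii) $(\mathcal T_1\otimes_c\mathcal T_2)\otimes_cA\cong\mathcal T_1\otimes_c(\mathcal T_2\otimes_cA)$ for all operator systems $\mathcal T_1,\mathcal T_2$;
 (iii) $(\mathcal S\otimes_c\mathcal S)\otimes_cA\cong\mathcal S\otimes_c(\mathcal S\otimes_cA)$ for the single 3-dimensional system $\mathcal S$ above.
3. If one of three operator systems has dimension $\le2$, the triple associates. (So every counterexample has all dimensions $\ge3$; Theorem A has dimensions $3,3,4$.)

**Textbook facts.** We use the following throughout.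

- (F1) *Arveson extension.* A ucp map from an operator subsystem of a unital C\*-algebra into $\mathbb B(H)$ extends to a ucp map on the C\*-algebra.
- (F2) *Stinespring.* A ucp map $\vartheta:A\to\mathbb B(H)$ on a unital C\*-algebra has the form $\vartheta(a)=\Omega^*\pi(a)\Omega$ with $\pi:A\to\mathbb B(K)$ a unital \*-representation, $\Omega:H\to K$ an isometry, and $K=[\pi(A)\Omega H]$ (closed span).
- (F3) *Multiplicative domain.* For a ucp map $\Phi$ on a unital C\*-algebra, the elements $b$ with $\Phi(b^*b)=\Phi(b)^*\Phi(b)$ and $\Phi(bb^*)=\Phi(b)\Phi(b)^*$ form a C\*-subalgebra. For these $b$ and all $z$, $\Phi(bz)=\Phi(b)\Phi(z)$ and $\Phi(zb)=\Phi(z)\Phi(b)$.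
- (F4) A product of two commuting positive operators is positive.
- (F5) *Normal functionals and Radon–Nikodym.* Let $M\subseteq\mathbb B(K)$ be a von Neumann algebra and $f$ a normal positive functional. Then $f(m)=\langle(m\otimes1)\xi,\xi\rangle$ for some $\xi\in K\otimes\ell^2$. If $f=g_1+\dots+g_r$ with positive functionals $g_j$, there are positive $k_1,\dots,k_r\in(M\otimes1)'$ with $\sum_jk_j=1$ and $g_j(m)=\langle k_j(m\otimes1)\xi,\xi\rangle$.

We recall why the second half of (F5) holds. Let $E$ be the closure of $(M\otimes1)\xi$. By Cauchy–Schwarz, $|g_j(n^*m)|^2\le g_j(n^*n)g_j(m^*m)\le\|(n\otimes1)\xi\|^2\|(m\otimes1)\xi\|^2$. So $\big((m\otimes1)\xi,(n\otimes1)\xi\big)\mapsto g_j(n^*m)$ is a well-defined bounded positive form on $E$, given by some $k_j\in\mathbb B(E)^+$. From $\sum g_j=f$ we get $\sum k_j=1_E$, and $g_j(n^*(am))=g_j((a^*n)^*m)$ shows that $k_j$ commutes with $M\otimes1$ on $E$. Both $E$ and $E^\perp$ are invariant under $M\otimes1$. Extend $k_j$ by $0$ to $E^\perp$ and then add the projection onto $E^\perp$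 to $k_r$. Since $\xi\in E$, the formulas for $g_j$ do not change.

## 3. One copy of $\mathcal S$: two lower and two upper bounds

Suppose we try to imitate the $\ell^\infty_m$ example for $\mathcal S$. Let $\varphi:\mathcal S\to\mathbb B(H)$ and $\psi:\mathcal R\to\mathbb B(H)$ be commuting ucp maps and set $M=\psi(\mathcal R)'$. By Arveson, $\varphi(a)=\sum_ia_iy_i^\circ$ with $y_i^\circ\in\mathbb B(H)^+$. If $X=\sum_je_j\otimes X_j$ has all $X_j\ge0$, then $(\varphi\cdot\psi)^{(n)}(X)=\sum_j\psi^{(n)}(X_j)(1_n\otimes y_j)$ is positive as soon as the $y_j$ can be chosen positive *in $M$*. But Arveson's extension need not take values in $M$, although $\varphi$ does, and (F4) then gives nothing. So the issue is to move the $y_j^\circ$ into $M$. The freedom in choosing them is $y_i\mapsto y_i+\varepsilon_ix$, because the vectors annihilating $\mathcal S$ are the multiples of $\varepsilon$. Hence we face an interpolation problem with two lower and two upper bounds for $x$.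

Two cases are immediate. If there is only one lower bound $L\in M$, take $x=L$. If $M$ is commutative, take the maximum of the two lower bounds. For general $M$ we first need a dual formulation.

**Lemma 3 (separation).** Let $M$ be a von Neumann algebra, $r\ge2$, and $c_1,c_2,d_1,\dots,d_r\in M_{sa}$. If there is no $x\in M_{sa}$ with $c_i+x\ge0$ and $d_j-x\ge0$ for all $i,j$, then there are normal positive functionals $f_1,f_2,g_1,\dots,g_r$ on $M$ with $f_1+f_2=\sum_jg_j$ and $\sum_if_i(c_i)+\sum_jg_j(d_j)<0$.

*Proof.* Consider the convex cone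
$$\mathcal C=\{(p_1-x,p_2-x,q_1+x,\dots,q_r+x):\ p_i,q_j\in M^+,\ x\in M_{sa}\}\subseteq M_{sa}^{2+r}.$$
By assumption $(c,d)\notin\mathcal C$.

**$\mathcal C$ is weak\*-closed.** By Krein–Šmulian it suffices that its bounded parts are. Suppose all coordinates have norm $\le s$. Then $p_1+q_1=(p_1-x)+(q_1+x)\le2s$, so $\|p_1\|\le2s$. Hence $\|x\|\le3s$, and then all $\|p_i\|,\|q_j\|\le4s$. For a weak\*-convergent net in the bounded part we may therefore pass to a subnet along which all parameters $p_i,q_j,x$ converge weak\*. Since $M^+$ and $M_{sa}$ are weak\*-closed, the limit is in $\mathcal C$.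

**Separating.** By Hahn–Banach there is a weak\*-continuous real functional, given by self-adjoint normal $f_1,f_2,g_1,\dots,g_r$, which is negative at $(c,d)$ and $\ge0$ on $\mathcal C$. Letting only $p_i$ (respectively $q_j$) be nonzero gives $f_i\ge0$ (respectively $g_j\ge0$). Letting only $x$ be nonzero, with both signs, gives $\sum_jg_j-\sum_if_i=0$. $\square$

**Lemma 4 (two plus two bounds).** Let $M\subseteq\mathbb B(K)$ be a von Neumann algebra, $m_1,\dots,m_4\in M_{sa}$, and suppose some $x^\circ\in\mathbb B(K)_{sa}$ satisfies $y_i^\circ:=m_i+\varepsilon_ix^\circ\ge0$ for all $i$. Then some $x\in M_{sa}$ satisfies $m_i+\varepsilon_ix\ge0$ for all $i$.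

*Proof.* Suppose there is no such $x$. The idea is to turn the separating functionals into a representation of $\mathbb Z_2*\mathbb Z_2$ that commutes with $M$, and to average $x^\circ$ over it.

**Step 1: functionals become projections.** Lemma 3 with $r=2$, $c=(m_1,m_2)$, $d=(m_3,m_4)$ gives normal positive $f_1,f_2,g_1,g_2$ on $M$ with $f:=f_1+f_2=g_1+g_2$ and
$$f_1(m_1)+f_2(m_2)+g_1(m_3)+g_2(m_4)<0.\tag{5}$$
By (F5) write $f(m)=\langle(m\otimes1)\xi,\xi\rangle$ with $\xi\in K\otimes\ell^2$, and find $h,k\in(M\otimes1)'$, $0\le h,k\le1$, with $f_1(m)=\langle h(m\otimes1)\xi,\xi\rangle$ and $g_1(m)=\langle k(m\otimes1)\xi,\xi\rangle$. Then $f_2$ and $g_2$ are given by $1-h$ and $1-k$. On $(K\otimes\ell^2)\otimes\mathbb C^2$ put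
$$U=\begin{pmatrix}2h-1&2\sqrt{h-h^2}\\2\sqrt{h-h^2}&1-2h\end{pmatrix},\qquad V=\begin{pmatrix}2k-1&2\sqrt{k-k^2}\\2\sqrt{k-k^2}&1-2k\end{pmatrix}.$$
They are self-adjoint. The diagonal entries of $U^2$ are $(2h-1)^2+4(h-h^2)=1$ and its off-diagonal entries vanish, so $U^2=1$, and likewise $V^2=1$. Let $P=\frac{1+U}2$, $Q=\frac{1+V}2$ (projections with upper left corners $h$ and $k$), $\hat\xi=(\xi,0)$, and $\hat b=b\otimes1\otimes1$ for $b\in\mathbb B(K)$. For $m\in M$ the operator $\hat m$ commutes with $U$ and $V$, since $h,k\in(M\otimes1)'$, and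
$$f_1(m)=\langle P\hat m\hat\xi,\hat\xi\rangle,\quad f_2(m)=\langle(1-P)\hat m\hat\xi,\hat\xi\rangle,\quad g_1(m)=\langle Q\hat m\hat\xi,\hat\xi\rangle,\quad g_2(m)=\langle(1-Q)\hat m\hat\xi,\hat\xi\rangle.$$

**Step 2: averaging.** $U$ and $V$ define a unitary representation $\pi$ of the infinite dihedral group $\mathbb Z_2*\mathbb Z_2$. This group has an infinite cyclic subgroup of index 2, so it is amenable. Let $\tilde x$ be the average of $\pi(g)\,\widehat{x^\circ}\,\pi(g)^*$ with respect to an invariant mean, taken weakly: $\langle\tilde x\zeta,\zeta'\rangle$ is the mean of $g\mapsto\langle\pi(g)\widehat{x^\circ}\pi(g)^*\zeta,\zeta'\rangle$. By invariance, $\tilde x$ commutes with $U$ and $V$. Since $\hat m_i$ commutes with $\pi$, the operator $\hat m_i+\varepsilon_i\tilde x$ is the average of $\pi(g)\,\widehat{y_i^\circ}\,\pi(g)^*\ge0$, hence it is positive.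

**Step 3: contradiction.** $P$ and $Q$ commute with $\hat m_i$ and $\tilde x$. By (F4),
$$0\le\big\langle[P(\hat m_1+\tilde x)+(1-P)(\hat m_2+\tilde x)+Q(\hat m_3-\tilde x)+(1-Q)(\hat m_4-\tilde x)]\hat\xi,\hat\xi\big\rangle .$$
The terms with $\tilde x$ cancel, and what remains is the left side of (5), which is negative. $\square$

**Lemma 5.** Let $M\subseteq\mathbb B(K)$ be a von Neumann algebra and $\varphi:\mathcal S\to M$ a ucp map. Then there are $y_1,\dots,y_4\in M^+$ with $\varphi(a)=\sum_ia_iy_i$ for $a\in\mathcal S$.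

*Proof.* Put $m_1=\varphi(e_1+e_3)$, $m_2=\varphi(e_2+e_3)$, $m_3=0$, $m_4=\varphi(e_1+e_4)-\varphi(e_1+e_3)$. These lie in $M_{sa}$, and checking on the three spanning elements gives $\varphi(a)=\sum_ia_im_i$ on $\mathcal S$. By (F1) there are $y_i^\circ\in\mathbb B(K)^+$ with $\varphi(a)=\sum_ia_iy_i^\circ$ on $\mathcal S$. Since $(y_i^\circ-m_i)_i$ annihilates $\mathcal S=\varepsilon^\perp$, we have $y_i^\circ=m_i+\varepsilon_ix^\circ$ with $x^\circ=y_1^\circ-m_1\in\mathbb B(K)_{sa}$. Lemma 4 gives $x\in M_{sa}$ with $y_i:=m_i+\varepsilon_ix\ge0$, and $\sum_ia_iy_i=\varphi(a)$ on $\mathcal S$ because $\sum_ia_i\varepsilon_i=0$. $\square$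

**Corollary 6.** Let $\mathcal R$ be an operator system and $X=\sum_je_j\otimes X_j\in M_n(\mathcal S\otimes\mathcal R)$, $X_j\in M_n(\mathcal R)$. If all $X_j\ge0$, then $X\in M_n(\mathcal S\otimes_c\mathcal R)^+$. Consequently, if $X\in M_n(\mathcal S\otimes\mathcal S\otimes\mathcal R)$ has all $X_{ij}\in M_n(\mathcal R)^+$, then $X$ is positive in $M_n(\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R))$.

*Proof.* Let $\varphi:\mathcal S\to\mathbb B(H)$ and $\psi:\mathcal R\to\mathbb B(H)$ be commuting ucp maps. Apply Lemma 5 with $M=\psi(\mathcal R)'$, which is a von Neumann algebra because $\psi(\mathcal R)$ is self-adjoint. Then $\varphi\cdot\psi$ is the restriction of the map $e_j\otimes r\mapsto y_j\psi(r)$ with $y_j\in M^+$. So $(\varphi\cdot\psi)^{(n)}(X)=\sum_j(1_n\otimes y_j)\psi^{(n)}(X_j)$ is a sum of products of commuting positive operators. For the second claim put $X_i=\sum_je_j\otimes X_{ij}$. By the row conditions in (3), $X_i\in M_n(\mathcal S\otimes\mathcal R)$, and it is positive in $M_n(\mathcal S\otimes_c\mathcal R)$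 by the first claim. By the column conditions, $X=\sum_ie_i\otimes X_i\in M_n(\mathcal S\otimes(\mathcal S\otimes\mathcal R))$. Apply the first claim again with $\mathcal S\otimes_c\mathcal R$ in place of $\mathcal R$. $\square$

The converse of the first claim is clear: if $X\ge0$ in $M_n(\mathcal S\otimes_c\mathcal R)$, test with the state $a\mapsto a_j$ of $\mathcal S$ and a completely order embedding $\psi$ of $\mathcal R$ to get $X_j\ge0$. So positivity in $\mathcal S\otimes_c\mathcal R$ is positivity of entries, for every $\mathcal R$.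

## 4. Two copies of $\mathcal S$: two lower and three upper bounds

Now consider the other bracketing. Let $\theta:\mathcal S\otimes_c\mathcal S\to\mathbb B(H)$ be ucp and commute with $\psi:\mathcal R\to\mathbb B(H)$, and let $X$ have positive entries. Again Arveson gives $y_{ij}^\circ\ge0$ in $\mathbb B(H)$ with $\theta(a\otimes b)=\sum a_ib_jy^\circ_{ij}$, and again we would be done if we could move them into $\psi(\mathcal R)'$. But the argument of Lemma 4 with two lower and three upper bounds would replace the two pairs of projections by a pair and a triple. It would then average over a representation of $\mathbb Z_2*\mathbb Z_3$, which contains a free group of rank 2 (shown in Section 7) and is not amenable. The averaging step stops there. By Lemmas 1 and 2 the interpolation statement itself is false for two plus three bounds. So we write the five bounds of Section 1 on $\mathcal S\otimes\mathcal S$.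

The way to do it is to use one row and one column. For $a,b\in\mathcal S$,
$$\sum_{i,j}a_ib_j(\delta_{i2}\varepsilon_j+\varepsilon_i\delta_{j4})=a_2\sum_jb_j\varepsilon_j+b_4\sum_ia_i\varepsilon_i=0.\tag{6}$$
So we may add $x$ to the array of coefficients along row 2 with signs $\varepsilon_j$ and down column 4 with signs $\varepsilon_i$, without changing the map on $\mathcal S\otimes\mathcal S$. At the crossing $(2,4)$ the signs are $-1$ and $+1$, so nothing is added there. Row 2 can then carry two lower bounds and one upper bound for $x$. Column 4 adds two more upper bounds, plus the entry $(1,4)$, which asks only for a lower bound that holds anyway.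

**Proof of Theorem A.**

**Step 1: $X$ is positive in $\mathcal S\otimes_c(\mathcal S\otimes_c\mathcal R)$.** We check (3) for the array (4). The four row conditions read
$$0+1=1+0;\quad P_++P_-=1=Q_1+(1-Q_1);\quad P_++P_-=1=(1-Q_2)+Q_2;\quad 0+1=(1-Q_3)+Q_3 .$$
The four column conditions read
$$0+P_+=P_++0;\quad 1+P_-=P_-+1;\quad 1+Q_1=(1-Q_2)+(1-Q_3);\quad 0+(1-Q_1)=Q_2+Q_3 .$$
The last two hold because $\sum_jQ_j=1$. Every entry is a projection in $\mathcal V\subseteq\mathcal R$, so Corollary 6 applies with $n=1$.

**Step 2: a ucp map on $\mathcal S\otimes_c\mathcal S$ with values in $\rho(G)''$.** Let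
$$m_{21}=-L_1=-60W,\quad m_{22}=-L_2=60W,\quad m_{23}=B_1,\quad m_{34}=B_2,\quad m_{44}=B_3,$$
let all other $m_{ij}$ be $0$, and define
$$\theta:\mathcal S\otimes\mathcal S\to\rho(G)'',\qquad\theta(a\otimes b)=\tfrac1{429}\sum_{i,j}a_ib_jm_{ij}.$$
Since $\sum_j\omega^j=0$, we have $\theta(1)=\frac1{429}(B_1+B_2+B_3)=\frac{3\cdot143}{429}=1$. Put $y^\circ_{ij}=m_{ij}+(\delta_{i2}\varepsilon_j+\varepsilon_i\delta_{j4})x^\circ$ with the diagonal operator $x^\circ$ of Section 1. By (6) we also have $\theta(a\otimes b)=\frac1{429}\sum a_ib_jy^\circ_{ij}$. Explicitly,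
$$(y^\circ_{ij})=\begin{pmatrix}0&0&0&x^\circ\\ x^\circ-60W&x^\circ+60W&B_1-x^\circ&0\\0&0&0&B_2-x^\circ\\0&0&0&B_3-x^\circ\end{pmatrix},$$
and all entries are $\ge0$ by Lemma 1. Let $Y=\sum e_i\otimes e_j\otimes Y_{ij}\in M_n(\mathcal S\otimes_c\mathcal S)^+$ with $Y_{ij}\in M_n$. The ucp maps $s\mapsto s\otimes1$, $t\mapsto1\otimes t$ from $\mathcal S$ into $\ell^\infty_4\otimes\ell^\infty_4=\ell^\infty_{16}\subseteq\mathbb B(\mathbb C^{16})$ commute, so the definition of $\otimes_c$ gives $Y_{ij}\ge0$ for all $i,j$. Therefore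
$$\theta^{(n)}(Y)=\tfrac1{429}\sum_{i,j}Y_{ij}\otimes y^\circ_{ij}\ge0 .$$
Hence $\theta:\mathcal S\otimes_c\mathcal S\to\mathbb B(\ell^2(G))$ is ucp. The $y_{ij}^\circ$, which are not in $\rho(G)''$, prove that $\theta$ is cp. The $m_{ij}$, which are not positive, show that its range lies in $\rho(G)''$. So $\theta$ commutes with the inclusion $\iota:\mathcal R\to\mathbb B(\ell^2(G))$, because $\mathcal R\subseteq\lambda(G)''$.

**Step 3: $X$ is not positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal R$.** It suffices that $(\theta\cdot\iota)(X)\not\ge0$. Reading off the entries $X_{21}=P_+$, $X_{22}=P_-$, $X_{23}=Q_1$, $X_{34}=Q_2$, $X_{44}=Q_3$,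
$$429\,(\theta\cdot\iota)(X)=\sum_{i,j}m_{ij}X_{ij}=-60W(P_+-P_-)+\sum_jB_jQ_j=\Lambda ,$$
the operator of Lemma 2. Since $\langle\Lambda\delta_e,\delta_e\rangle=-1<0$, we are done. $\blacksquare$

**Remark.** Let $\otimes_{\min}$ denote the spatial tensor product of concretely represented operator systems. Positivity in $\mathcal S\otimes_{\min}\mathcal R\subseteq\ell^\infty_4\otimes_{\min}\mathcal R$ is positivity of entries, so Corollary 6 and its converse say that $\mathcal S\otimes_c\mathcal R=\mathcal S\otimes_{\min}\mathcal R$ for every $\mathcal R$. That is, $\mathcal S$ is (min,c)-nuclear. In particular $\mathcal S\otimes_c\mathcal S=\mathcal S\otimes_{\min}\mathcal S\subseteq\ell^\infty_{16}$. Since $X$ has positive entries, it is positive in $(\mathcal S\otimes_c\mathcal S)\otimes_{\min}\mathcal V$. By Theorem A it is not positive in $(\mathcal S\otimes_c\mathcal S)\otimes_c\mathcal V$. So $\mathcal S\otimes_{\min}\mathcal S=\mathcal S\otimes_c\mathcal S$ is not (min,c)-nuclear.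

## 5. The triple structure, and a C\*-algebra in the middle slot

When does associativity hold? There is a natural candidate for the common value of the two bracketings.

**Definition.** The *triple structure* on $\mathcal T_1\otimes\mathcal T_2\otimes\mathcal T_3$ has the cones of all $X$ with $(\varphi_1\cdot\varphi_2\cdot\varphi_3)^{(n)}(X)\ge0$ for all ucp maps $\varphi_k:\mathcal T_k\to\mathbb B(H)$ with pairwise commuting ranges.

If $\varphi_1,\varphi_2,\varphi_3$ is such a triple, then $\varphi_1\cdot\varphi_2$ is ucp on $\mathcal T_1\otimes_c\mathcal T_2$ and commutes with $\varphi_3$. So the cones of $(\mathcal T_1\otimes_c\mathcal T_2)\otimes_c\mathcal T_3$ are contained in the triple cones, and the same holds for the other bracketing. To show equality for a bracketing we must show that triple-positive elements are positive there.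

**Proposition 7.** If $A$ is a unital C\*-algebra, then $(\mathcal T\otimes_cA)\otimes_c\mathcal R$ has the triple structure, for all operator systems $\mathcal T,\mathcal R$.

*Proof.* Let $\theta:\mathcal T\otimes_cA\to\mathbb B(H)$ and $\psi:\mathcal R\to\mathbb B(H)$ be commuting ucp maps. We shall write $\theta\cdot\psi$ as a compression of $\tau\cdot\pi\cdot\sigma\psi$ for a commuting triple. The map $a\mapsto1\otimes a$ from $A$ to $\mathcal T\otimes_cA$ is ucp by the definition of the cones. Let $\pi:A\to\mathbb B(K)$, $\Omega:H\to K$ be the minimal Stinespring dilation (F2) of $a\mapsto\theta(1\otimes a)$. So $\Omega^*\pi(a)\Omega=\theta(1\otimes a)$ and $K=[\pi(A)\Omega H]$.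

**Step 1: a positivity fact.** *If $[t_{kl}]\in M_m(\mathcal T)^+$ and $a_{ki}\in A$ ($k\le m$, $i\le p$), then $[t_{kl}\otimes a_{ki}^*a_{lj}]_{(k,i),(l,j)}$ is positive over $\mathcal T\otimes_cA$.* Let $\varphi,\psi'$ be commuting ucp maps on $\mathcal T,A$. The matrix $[a_{ki}^*a_{lj}]_{(k,i),(l,j)}$ has the form (row)\*(row), so $[\psi'(a_{ki}^*a_{lj})]\ge0$. Also $[\varphi(t_{kl})]\ge0$, and the entries of the two matrices commute with each other. Hence the Kronecker product $[\varphi(t_{kl})\psi'(a_{k'i}^*a_{l'j})]_{(k,k',i),(l,l',j)}$ is a product of two commuting positive operators and is positive. Our matrix, after applying $\varphi\cdot\psi'$, is its compression to the indices with $k=k'$ and $l=l'$.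

**Step 2: the map $\tau$ on $\mathcal T$.** We want a ucp map $\tau:\mathcal T\to\pi(A)'$ with
$$\langle\tau(t)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle=\langle\theta(t\otimes b^*a)\xi,\eta\rangle.\tag{7}$$
For $t\ge0$ the right side defines, by sesquilinear extension, a form on the algebraic tensor product $A\otimes H$. It is positive semidefinite by Step 1 with $m=1$, since $\theta$ is cp. Applying this to $\|t\|1-t\ge0$, the form is dominated by $\|t\|$ times the form for $t=1$, which is
$$\sum_{i,j}\langle\theta(1\otimes a_j^*a_i)\xi_i,\xi_j\rangle=\Big\|\sum_i\pi(a_i)\Omega\xi_i\Big\|^2 .$$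
So the form descends to the dense subspace spanned by $\pi(A)\Omega H$ and is given by a bounded positive operator $\tau(t)$ on $K$. Since $\mathcal T$ is spanned by its positive elements and (7) is linear in $t$, we get a linear $\tau:\mathcal T\to\mathbb B(K)$ satisfying (7), with $\tau(1)=1$. For $[t_{kl}]\in M_m(\mathcal T)^+$ and $\zeta_k=\sum_i\pi(a_{ki})\Omega\xi_{ki}$,
$$\sum_{k,l}\langle\tau(t_{kl})\zeta_l,\zeta_k\rangle=\sum_{k,i,l,j}\langle\theta(t_{kl}\otimes a_{ki}^*a_{lj})\xi_{lj},\xi_{ki}\rangle\ge0$$
by Step 1. So $\tau$ is ucp. Moreover, for $c\in A$,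
$$\langle\tau(t)\pi(c)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle=\langle\theta(t\otimes b^*ca)\xi,\eta\rangle=\langle\tau(t)\pi(a)\Omega\xi,\pi(c^*b)\Omega\eta\rangle,$$
so $\tau(\mathcal T)$ commutes with $\pi(A)$. Taking $b=1$ in (7) gives $\Omega^*\tau(t)\pi(a)\Omega=\theta(t\otimes a)$.

**Step 3: lifting $\psi$ to $K$.** For $y\in\psi(\mathcal R)''$ put $\sigma(y)\pi(a)\Omega\xi=\pi(a)\Omega y\xi$. This is Arveson's commutant lifting, and we check it. Such $y$ commutes with the range of $\theta$. Let $T=[\theta(1\otimes a_j^*a_i)]_{j,i}\ge0$ and $\hat y=\mathrm{diag}(y,\dots,y)$, which commutes with $T$. With $\vec\xi=(\xi_i)$,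
$$\Big\|\sum_i\pi(a_i)\Omega y\xi_i\Big\|^2=\langle T\hat y\vec\xi,\hat y\vec\xi\rangle=\|\hat yT^{1/2}\vec\xi\|^2\le\|y\|^2\langle T\vec\xi,\vec\xi\rangle=\|y\|^2\Big\|\sum_i\pi(a_i)\Omega\xi_i\Big\|^2 .$$
So $\sigma(y)$ is well defined and bounded. Clearly $\sigma$ is linear, multiplicative and unital, $\sigma(y)$ commutes with $\pi(A)$, and $\sigma(y)\Omega=\Omega y$. Also $\sigma(y)^*=\sigma(y^*)$, because
$$\langle\sigma(y)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle=\langle\theta(1\otimes b^*a)y\xi,\eta\rangle=\langle\theta(1\otimes b^*a)\xi,y^*\eta\rangle=\langle\pi(a)\Omega\xi,\sigma(y^*)\pi(b)\Omega\eta\rangle.$$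
So $\sigma:\psi(\mathcal R)''\to\pi(A)'$ is a unital \*-homomorphism. It commutes with $\tau$:
$$\langle\tau(t)\sigma(y)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle=\langle\theta(t\otimes b^*a)y\xi,\eta\rangle=\langle\theta(t\otimes b^*a)\xi,y^*\eta\rangle=\langle\tau(t)\pi(a)\Omega\xi,\sigma(y^*)\pi(b)\Omega\eta\rangle,$$
and the last term is $\langle\sigma(y)\tau(t)\pi(a)\Omega\xi,\pi(b)\Omega\eta\rangle$.

**Step 4: compressing.** The maps $\tau,\pi,\sigma\psi$ are ucp with pairwise commuting ranges, and
$$\theta(t\otimes a)\psi(r)=\Omega^*\tau(t)\pi(a)\Omega\psi(r)=\Omega^*\tau(t)\pi(a)\sigma(\psi(r))\Omega .$$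
If $X$ is triple-positive, then $(\theta\cdot\psi)^{(n)}(X)=(1_n\otimes\Omega)^*(\tau\cdot\pi\cdot\sigma\psi)^{(n)}(X)(1_n\otimes\Omega)\ge0$. $\square$

**Proof of Theorem B, Part 1.** By Proposition 7, $(\mathcal T_1\otimes_cA)\otimes_c\mathcal T_2$ has the triple structure. By commutativity $\mathcal T_1\otimes_c(A\otimes_c\mathcal T_2)\cong(\mathcal T_2\otimes_cA)\otimes_c\mathcal T_1$, and this has the triple structure as well. $\blacksquare$

## 6. A nuclear algebra in an outer slot, and systems of dimension at most two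

We use nuclearity of a unital C\*-algebra $A$ in the form of the completely positive approximation property: there are ucp maps $\alpha_\kappa:A\to M_{d_\kappa}$ and $\beta_\kappa:M_{d_\kappa}\to A$ with $\beta_\kappa\alpha_\kappa\to\mathrm{id}$ in the point-norm topology.

**Proof of Theorem B, Part 2, (i)⇒(ii).** By commutativity, $\mathcal T_1\otimes_c(\mathcal T_2\otimes_cA)\cong(\mathcal T_2\otimes_cA)\otimes_c\mathcal T_1$, which has the triple structure by Proposition 7. Put $\mathcal E=\mathcal T_1\otimes_c\mathcal T_2$. It remains to show that a triple-positive $X\in M_n(\mathcal T_1\otimes\mathcal T_2\otimes A)$ is positive in $\mathcal E\otimes_cA$. Let $\theta:\mathcal E\to\mathbb B(H)$ and $\pi:A\to\mathbb B(H)$ be commuting ucp maps. Write $\alpha=\alpha_\kappa$, $\beta=\beta_\kappa$, $d=d_\kappa$.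

**Step 1: passing from $A$ to matrices.** Put $X'=(\mathrm{id}_{\mathcal E}\otimes\alpha)^{(n)}(X)\in M_n(\mathcal E\otimes M_d)=M_{nd}(\mathcal E)$. We claim $X'\ge0$. For commuting ucp maps $\varphi,\psi$ from $\mathcal T_1,\mathcal T_2$ into $\mathbb B(K)$, $(\varphi\cdot\psi)^{(nd)}(X')$ is the image of $X$ under the commuting triple $\varphi\otimes1,\ \psi\otimes1,\ 1\otimes\alpha$ on $K\otimes\mathbb C^d$. So it is $\ge0$, since $X$ is triple-positive.

**Step 2: returning to $A$ inside the commutant of $\theta$.** Write $\theta^{(nd)}(X')=\sum_{i,j}Y_{ij}\otimes e_{ij}\ge0$, where $e_{ij}$ are the matrix units of $M_d$ and $Y_{ij}$ is an $n\times n$ matrix over $\theta(\mathcal E)$. The map $\gamma=\pi\beta:M_d\to\theta(\mathcal E)'$ is cp, so $[\gamma(e_{ij})]\ge0$ in $M_d(\theta(\mathcal E)')$. Its square root $[d_{mi}]$ has entries in the von Neumann algebra $\theta(\mathcal E)'$, and $\gamma(e_{ij})=\sum_md_{mi}^*d_{mj}$. If $X=\sum_ks_k\otimes a_k$ with $s_k\in M_n(\mathcal E)$, then $Y_{ij}=\sum_k\alpha(a_k)_{ij}\,\theta^{(n)}(s_k)$.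 So
$$(\theta\cdot\pi\beta\alpha)^{(n)}(X)=\sum_k\theta^{(n)}(s_k)\big(1_n\otimes\gamma(\alpha(a_k))\big)=\sum_{i,j}Y_{ij}(1_n\otimes\gamma(e_{ij}))=\sum_m\sum_{i,j}(1_n\otimes d_{mi})^*Y_{ij}(1_n\otimes d_{mj}).$$
For each $m$ the inner sum is the compression of the positive operator $[Y_{ij}]$ by the column $(1_n\otimes d_{mj})_j$. So the whole is $\ge0$.

**Step 3: the limit.** Since $\beta_\kappa\alpha_\kappa(a_k)\to a_k$ in norm for each of the finitely many $a_k$, we get $(\theta\cdot\pi)^{(n)}(X)\ge0$. $\blacksquare$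

The implication (ii)⇒(iii) is trivial.

**Proof of Theorem B, Part 3.** A system of dimension 1 is $\mathbb C$. A system of dimension 2 is $\mathrm{span}\{1,a\}\subseteq\mathbb B(H)$ with $a=a^*$ not a scalar. After an affine change of $a$ we may assume $0,1\in\sigma(a)\subseteq[0,1]$. For matrices $C_0,C_1\in M_n$, the element $C_0\otimes(1-a)+C_1\otimes a$ is positive if and only if $C_0,C_1\ge0$. If it is positive, evaluate at the points $0,1\in\sigma(a)$. The converse follows from $0\le a\le1$. So $1-a\mapsto e_1$, $a\mapsto e_2$ is a unital complete order isomorphism onto $\mathbb C^2$. In both cases the system is a nuclear C\*-algebra $A$. If it is in the middle slot, use Part 1. If it is in the third slot, use (i)⇒(ii) of Part 2. If it is in the first slot, then $(A\otimes_c\mathcal T_1)\otimes_c\mathcal T_2\cong\mathcal T_2\otimes_c(\mathcal T_1\otimes_cA)$ and $A\otimes_c(\mathcal T_1\otimes_c\mathcal T_2)\cong(\mathcal T_2\otimes_c\mathcal T_1)\otimes_cA$ by commutativity, and these agree by (i)⇒(ii). $\blacksquare$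

## 7. Associativity with two copies of $\mathcal S$ forces nuclearity

We prove (iii)⇒(i) of Theorem B, Part 2. Let $A$ satisfy (iii), let $\pi:A\to\mathbb B(H)$ be the universal representation, $N=\pi(A)'$, and let $\pi_k=\pi\otimes1_k$ act on $H^k$. Then $\pi_k(A)'=M_k(N)=:N_k$.

The array of Section 4 shows how a gap in interpolation destroys associativity. Now we run it backwards: associativity closes the gap for $N_k$. Then we show that interpolation with two plus three bounds in all $N_k$ is equivalent enough to a tensor norm identity for $C^*(\mathbb Z_2*\mathbb Z_3)$ that Kirchberg's theorem applies.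

**Lemma 8 (two plus three bounds in $N_k$).** Assume (iii). If $L_1,L_2,B_1,B_2,B_3\in(N_k)_{sa}$ and some $x^\circ\in\mathbb B(H^k)_{sa}$ satisfies $L_i\le x^\circ\le B_j$ for all $i,j$, then some $x\in(N_k)_{sa}$ does.

*Proof.* **Step 1: writing the bounds on $\mathcal S\otimes\mathcal S$.** Choose a number $\kappa\ge\|x^\circ\|$ so large that $\Delta:=\kappa+B_1+B_2+B_3-L_1-L_2\in N_k$ is positive and invertible. Let
$$m_{14}=\kappa,\quad m_{21}=-L_1,\quad m_{22}=-L_2,\quad m_{23}=B_1,\quad m_{34}=B_2,\quad m_{44}=B_3,$$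
let the other $m_{ij}$ be $0$, and put $\theta(a\otimes b)=\Delta^{-1/2}\big(\sum a_ib_jm_{ij}\big)\Delta^{-1/2}$ on $\mathcal S\otimes\mathcal S$. Since $\sum m_{ij}=\Delta$, $\theta$ is unital, and its range is in $N_k$. By (6), $m_{ij}$ may be replaced by $y_{ij}^\circ=m_{ij}+(\delta_{i2}\varepsilon_j+\varepsilon_i\delta_{j4})x^\circ$. Every entry of $(y_{ij}^\circ)$ is either $0$ or one of
$$\kappa+x^\circ,\quad x^\circ-L_1,\quad x^\circ-L_2,\quad B_1-x^\circ,\quad B_2-x^\circ,\quad B_3-x^\circ,$$
and all of these are $\ge0$. As in Step 2 of the proof of Theorem A, $\theta:\mathcal S\otimes_c\mathcal S\to N_k$ is ucp. It commutes with $\pi_k$.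

**Step 2: using associativity.** The map $\theta\cdot\pi_k$ is ucp on $(\mathcal S\otimes_c\mathcal S)\otimes_cA$, hence by (iii) on $\mathcal S\otimes_c(\mathcal S\otimes_cA)$. By Corollary 6 every array with positive entries is positive there. So $\theta\cdot\pi_k$ is ucp on $\mathcal S\otimes\mathcal S\otimes A$ regarded as a subsystem of $\ell^\infty_{16}\otimes A=A^{16}$. By (F1) it extends to a ucp map $\Theta:A^{16}\to\mathbb B(H^k)$. Since $\Theta(1\otimes a)=\pi_k(a)$ is multiplicative in $a$, the algebra $1\otimes A$ lies in the multiplicative domain (F3). Because $e_i\otimes e_j\otimes1$ commutes with $1\otimes A$, the positive operator $\Theta(e_i\otimes e_j\otimes1)$ commutes with $\pi_k(A)$. Therefore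
$$y_{ij}:=\Delta^{1/2}\,\Theta(e_i\otimes e_j\otimes1)\,\Delta^{1/2}\in N_k^+,\qquad \sum a_ib_jy_{ij}=\sum a_ib_jm_{ij}\quad(a,b\in\mathcal S).\tag{8}$$

**Step 3: reading off $x$.** Evaluate (8) on elements of $\mathcal S\otimes\mathcal S$:

- $(e_1+e_3)\otimes(e_1+e_3)$ gives $y_{11}+y_{13}+y_{31}+y_{33}=0$, so all four vanish.
- $(e_2+e_3)\otimes(e_1+e_3)$ gives $y_{21}+y_{23}=B_1-L_1$, as $y_{31}=y_{33}=0$. Put $x:=L_1+y_{21}=B_1-y_{23}\in(N_k)_{sa}$. Then $L_1\le x\le B_1$.
- $(e_2+e_3)\otimes(e_2+e_3)$ gives $y_{22}+y_{23}+y_{32}=B_1-L_2$, as $y_{33}=0$. So $x-L_2=B_1-y_{23}-L_2=y_{22}+y_{32}\ge0$.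
- $(e_2+e_3)\otimes(e_1+e_4)$ gives $y_{21}+y_{24}+y_{34}=B_2-L_1$, as $y_{31}=0$. So $B_2-x=B_2-L_1-y_{21}=y_{24}+y_{34}\ge0$.
- $(e_2+e_4)\otimes(e_1+e_4)$ gives $y_{21}+y_{24}+y_{41}+y_{44}=B_3-L_1$. So $B_3-x=y_{24}+y_{41}+y_{44}\ge0$. $\square$

**Lemma 9.** Assume (iii). Then $C^*(G)\otimes_{\max}N=C^*(G)\otimes_{\min}N$ for the full group C\*-algebra of $G=\mathbb Z_2*\mathbb Z_3$.

*Proof.* Let $p_1,p_2$ and $q_1,q_2,q_3$ be the spectral projections of the canonical unitaries $u,v\in C^*(G)$, and $\mathcal V_f=\mathrm{span}\{p_i,q_j\}=\mathrm{span}\{1,u,v,v^*\}$. Since $q_3=p_1+p_2-q_1-q_2$, the self-adjoint elements $p_1,p_2,q_1,q_2$ form a basis.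

**Step 1: a min-positive element gives bounds that are solvable in $\mathbb B(H^k)$.** Let $\mathcal Z\in M_k(\mathcal V_f\otimes N)$ be positive in $M_k(C^*(G)\otimes_{\min}N)\subseteq C^*(G)\otimes_{\min}\mathbb B(H^k)$. Write
$$\mathcal Z=\sum_ip_i\otimes c_i+\sum_jq_j\otimes d_j,\qquad c_i,d_j\in(N_k)_{sa},\quad d_3=0 .$$
We claim that there is $x^\circ\in\mathbb B(H^k)_{sa}$ with $-c_i\le x^\circ\le d_j$ for all $i,j$. If not, Lemma 3 for $\mathbb B(H^k)$ with $r=3$ gives normal positive $F_i,G_j$ with $F:=\sum F_i=\sum G_j$ and $\sum F_i(c_i)+\sum G_j(d_j)<0$. Write $F(b)=\langle(b\otimes1)\xi,\xi\rangle$ with $\xi\in H^k\otimes\ell^2$. The commutant of $\mathbb B(H^k)\otimes1$ is $1\otimes\mathbb B(\ell^2)$. So (F5), applied to $(F_i)$ and to $(G_j)$, gives positive $h_i,k_j\in\mathbb B(\ell^2)$ with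
$$\sum_ih_i=1=\sum_jk_j,\qquad F_i(b)=\langle(b\otimes h_i)\xi,\xi\rangle,\qquad G_j(b)=\langle(b\otimes k_j)\xi,\xi\rangle .$$
By Naimark, dilate $(h_i)$ and $(k_j)$ to projection-valued measures on $\ell^2\oplus E_1$ and on $\ell^2\oplus E_2$. Extend both to $\ell^2\oplus E_1\oplus E_2$ by adding the missing summand to one of the projections. The first then defines a unitary of square $1$ and the second a unitary of cube $1$, hence together a unitary representation of $G$. Its compression to $\ell^2$ is a ucp map $\chi:C^*(G)\to\mathbb B(\ell^2)$ with $\chi(p_i)=h_i$, $\chi(q_j)=k_j$. The functional $\langle(\chi\otimes\mathrm{id})(\cdot)\xi,\xi\rangle$ (with tensor legs identified) is positive on $C^*(G)\otimes_{\min}\mathbb B(H^k)$, but its value on $\mathcal Z\ge0$ is $\sum F_i(c_i)+\sum G_j(d_j)<0$. This is a contradiction.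

**Step 2: solving in $N_k$ gives max-positivity.** By Lemma 8 with lower bounds $-c_1,-c_2$ and upper bounds $d_1,d_2,d_3$, there is $x\in(N_k)_{sa}$ with $-c_i\le x\le d_j$. Since $\sum p_i=1=\sum q_j$,
$$\mathcal Z=\sum_ip_i\otimes(c_i+x)+\sum_jq_j\otimes(d_j-x),$$
which is positive in $C^*(G)\otimes_{\max}N_k=M_k(C^*(G)\otimes_{\max}N)$. As $k$ was arbitrary, the identity of $\mathcal V_f\otimes N$ is ucp from the min- to the max-structure.

**Step 3: from $\mathcal V_f$ to $C^*(G)$.** Represent $C^*(G)\otimes_{\max}N\subseteq\mathbb B(K)$ and extend this identity map by (F1) to a ucp map $J:C^*(G)\otimes_{\min}N\to\mathbb B(K)$. It sends the unitaries $u\otimes1,v\otimes1$ to unitaries and is multiplicative on $1\otimes N$. So all these elements lie in the multiplicative domain (F3). They generate the C\*-algebra, so $J$ is a \*-homomorphism, with values in $C^*(G)\otimes_{\max}N$. On generators it is inverse to the canonical surjection $C^*(G)\otimes_{\max}N\to C^*(G)\otimes_{\min}N$, which is therefore an isomorphism. $\square$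

**A free subgroup of $G$.** Put $a=uvuv^{-1}$ and $b=uv^{-1}uv$, so $a^{-1}=vuv^{-1}u$ and $b^{-1}=v^{-1}uvu$. Take a nonempty reduced word in $a^{\pm1},b^{\pm1}$, substitute, and look at adjacent factors. Between two positive or two negative factors nothing cancels. In $ab^{-1}$ and $ba^{-1}$ the adjacent letters $v^{-1}v^{-1}=v$ and $vv=v^{-1}$ merge to a single nontrivial letter. In $a^{-1}b$ and $b^{-1}a$ the letters $uu$ cancel and then $v^{-1}v^{-1}=v$ and $vv=v^{-1}$ merge. So in a positive factor $usus^{-1}$ ($s=v^{\pm1}$) the left junction touches at most the first two letters and the right junction at most the last one. In a negative factor $sus^{-1}u$ the left junction touches at most the first letter and the right junction at most the last two. In every factor one letter $u$ survives, and the result is a reduced word that is not $e$. Hence $a,b$ generate a free group of rank 2, and so $G$ contains a copy of $\mathbb F_\infty$. (The group generated by $a$ and $b$ is the commutator subgroup of $G$.)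

**Proof of (iii)⇒(i).** **Step 1: restriction to $\mathbb F_\infty$.** For a subgroup $\Gamma\subseteq G$ we have $C^*(\Gamma)\subseteq C^*(G)$, with a conditional expectation $C^*(G)\to C^*(\Gamma)$ that kills the group elements outside $\Gamma$. Tensoring with $\mathrm{id}_N$ gives a ucp map $C^*(G)\otimes_{\max}N\to C^*(\Gamma)\otimes_{\max}N$ that is a left inverse of the canonical map in the other direction. So $C^*(\mathbb F_\infty)\otimes_{\max}N\subseteq C^*(G)\otimes_{\max}N$. Since also $C^*(\mathbb F_\infty)\otimes_{\min}N\subseteq C^*(G)\otimes_{\min}N$, Lemma 9 yields $C^*(\mathbb F_\infty)\otimes_{\max}N=C^*(\mathbb F_\infty)\otimes_{\min}N$.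

**Step 2: $N$ is injective.** By Kirchberg's theorem (Invent. Math. 112 (1993)), this equality means that $N$ has the weak expectation property: there is a ucp map $\mathbb B(H)\to N^{**}$ that fixes $N$. As $N$ is a von Neumann algebra, $\mathrm{id}_N$ extends to a normal \*-homomorphism $N^{**}\to N$. The composition is a ucp map $\mathbb B(H)\to N$ fixing $N$, so $N$ is injective.

**Step 3: $A$ is nuclear.** The commutant of an injective von Neumann algebra is injective, so $N'=\pi(A)''\cong A^{**}$ is injective. By the theorem of Choi–Effros and Connes, a C\*-algebra with injective bidual is nuclear. $\blacksquare$
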